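\title{Directed Densest Subgraph in One Pass\\ over an Arbitrarily Ordered Edge Stream}

\begin{abstract}
For a directed graph on $n$ vertices, the directed densest subgraph problem asks for vertex sets $S,T$ that maximize $|E(S,T)|/\sqrt{|S||T|}$. We show that for every $0<\eta\le 1$ a randomized algorithm that reads an arbitrarily ordered stream of edges once and stores $O(\eta^{-3}n\log^3 n)$ bits finds a $(1+\eta)$-approximate pair with probability at least $1-1/n$. This answers a question of Mitrovi\'c and Pan. The algorithm discards the first few out-edges of every vertex and samples uniformly from the edges that remain; the maximality of the optimal density forces the remaining edges to be few. We also show that every constant-factor approximation in $P$ passes needs $\Omega(n/P)$ bits for infinitely many $n$, and that computing the optimal density exactly in one pass needs $\Omega(n^2)$ bits.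
\end{abstract}

\section{Introduction}

Let $G=(V,E)$ be a directed graph with $n=|V|$ vertices and $m=|E|$ edges, where $E\subseteq V\times V$; self-loops are allowed. For a set $A\subseteq V\times V$ and for $S,T\subseteq V$, let $A(S,T)=\{(u,v)\in A: u\in S,\ v\in T\}$. The \emph{density} of a pair of nonempty sets $S,T\subseteq V$, which may overlap, is
\[
\rho(S,T)=\frac{|E(S,T)|}{\sqrt{|S|\,|T|}},
\]
and $\rho^*$ is the maximum of $\rho$ over all such pairs. A pair is \emph{optimal} if its density is $\rho^*$, and \emph{$\alpha$-approximate}, for $\alpha\ge1$, if its density is at least $\rho^*/\alpha$. The \emph{directed densest subgraph problem} asks for an optimal pair. Throughout, $s$ and $t$ denote the sizes of the sets called $S$ and $T$.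

The density is the geometric mean of $|E(S,T)|/s$, the average degree of a vertex of $S$ into $T$, and $|E(S,T)|/t$, the average degree of a vertex of $T$ from $S$. A single edge has density $1$. A vertex together with $k$ of its out-neighbors has density $\sqrt k$. If all edges from $S$ to $T$ are present the density is $\sqrt{st}$, and this is an upper bound in general. The pair $(V,V)$ has density $m/n$, so that
\begin{equation}\label{eq:mbound}
m\le n\rho^* .
\end{equation}
Under the restriction $S=T$ one maximizes $|E(S,S)|/|S|$, which is the undirected densest subgraph problem. What the directed problem adds is that the two sides of an optimal pair can have very different sizes, as in a star.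

In the \emph{semi-streaming model} the edges arrive one at a time, the algorithm may read the stream several times, and it has $O(n\cdot\mathrm{poly}\log n)$ memory. On arbitrarily ordered streams, Bahmani et al.~\cite{Bahmani} find a constant-factor approximation within this memory in $O(\log n)$ passes, and Esfandiari et al.~\cite{Esfandiari} make a single pass but use $O(n^{3/2})$ memory. When the edges arrive in uniformly random order, a $(2+\epsilon)$-approximation can be found in a single pass with $O(n\cdot\mathrm{poly}\log n)$ memory. Mitrovi\'c and Pan~\cite{MP} ask the following question.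

\begin{quote}
\emph{Can one find an $\alpha$-approximate pair, for a constant $\alpha$ independent of $n$, on arbitrarily ordered streams, with $O(n\cdot\mathrm{poly}\log n)$ memory and $o(\log n)$ passes?}
\end{quote}

The answer is yes: one pass suffices, and $\alpha$ can be taken arbitrarily close to $1$.

\paragraph{The model.} The vertex set $V$ is known in advance, $n\ge2$ and $E\ne\emptyset$. Edges are only inserted, and each edge appears exactly once in a pass. The order is arbitrary and is fixed independently of the random coins of the algorithm. The algorithm may draw fresh random bits at every step; whatever it keeps from one step to the next, random bits included, counts as memory, and the output is computed from the memory at the end of the last pass. Memory is measured in bits, and $\ln$ is the natural logarithm.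

\begin{theorem}\label{thm:upper}
For every $0<\eta\le1$ there is a one-pass algorithm on arbitrarily ordered streams using $O(\eta^{-3}n\log^3n)$ bits which, with probability at least $1-1/n$, outputs a pair $(S,T)$ with $\rho(S,T)\ge\rho^*/(1+\eta)$ and a number $\sigma$ with $\rho^*/(1+\eta)\le\sigma\le(1+\eta)\rho^*$. The computation after the pass takes time polynomial in $n$ and $1/\eta$ and fits in the same memory up to $O_\eta(\log n)$ factors.
\end{theorem}

The case $\eta=1$ answers the question. Two lower bounds complement the theorem. The first shows that the memory is optimal up to polylogarithmic factors, the second that $\eta>0$ cannot be dropped.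

\begin{theorem}\label{thm:passes}
For each constant $\alpha\ge1$ there are $\kappa_\alpha>0$ and infinitely many $n$ such that, for every $P\ge1$, every randomized $P$-pass algorithm that outputs an $\alpha$-approximate pair with probability at least $2/3$ on every arbitrarily ordered stream uses at least $\kappa_\alpha n/P$ bits.
\end{theorem}

\begin{theorem}\label{thm:exact}
Computing $\rho^*$ exactly in one pass with probability at least $2/3$ requires $\Omega(n^2)$ bits.
\end{theorem}

Section~\ref{sec:idea} develops the idea behind Theorem~\ref{thm:upper} on an example. Sections \ref{sec:alg}--\ref{sec:cut} contain the algorithm and its analysis, and Sections \ref{sec:passes} and~\ref{sec:exact} prove the lower bounds by reductions from communication problems.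

\section{Unbalanced pairs and heavy vertices}\label{sec:idea}

\subsection{The cost of uniform sampling}

The simplest one-pass strategy that is indifferent to the order keeps a uniform random sample $R$ of the edges, in which each edge appears with probability $p$, and estimates $|E(S,T)|$ by $|R(S,T)|/p$. A rough count shows how large $p$ must be. The variable $|R(S,T)|$ has mean $\mu=p|E(S,T)|$, and it deviates from $\mu$ by more than $\varepsilon\mu$ with probability $e^{-\Omega(\varepsilon^2\mu)}$. Since the pair is chosen after the sample is seen, the estimate has to hold for all pairs at once, and there are up to $n^{2k}$ pairs with $s+t=k$. A union bound therefore controls the pairs with $\mu\gtrsim\varepsilon^{-2}(s+t)\log n$.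

Let $(S^*,T^*)$ be optimal with sizes $s^*\le t^*$, and put
\[
c^*=\sqrt{t^*/s^*}\in[1,\sqrt n\,],\qquad D^*=\frac{|E(S^*,T^*)|}{s^*}=\rho^*c^* .
\]
Thus $c^*$ is the imbalance of the pair and $D^*$ is the average degree on its small side. The condition $p\rho^*\sqrt{s^*t^*}\gtrsim\varepsilon^{-2}t^*\log n$ reads $p\gtrsim\varepsilon^{-2}c^*\log n/\rho^*$, and by \eqref{eq:mbound} the sample then has up to about $\varepsilon^{-2}c^*n\log n$ edges. This is semi-streaming memory when the pair is balanced, and it is $n^{3/2}$ up to logarithms when $c^*$ is close to $\sqrt n$. One could guess from this that unbalanced pairs must be paid for with memory or with passes. The following example shows that the loss is not an artifact of the union bound.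

\begin{example}[a star in a regular background]\label{ex:star}
Let $q\ge2$, $n=q^5$ and $V=\mathbb Z/n\mathbb Z$. The \emph{background} consists of the edges $(u,u+j)$ for $u\in V$ and $1\le j\le q$. The \emph{star} consists of $q^4$ further edges out of the vertex $z=0$; their heads are the \emph{leaves}. A pair $(S,T)$ spans at most $q\min(s,t)\le q\sqrt{st}$ background edges and at most $\min(q^4,t)\le q^2\sqrt{st}$ star edges, and $z$ with its leaves has density $q^2$. Hence $q^2\le\rho^*\le q^2+q$.

A uniform sample of $\lambda n$ of the $m=q^6+q^4$ edges contains a given edge with probability $p<\lambda/q$, so the set $W$ of sampled leaves has expected size $pq^4<\lambda q^3$. The center $z$ is easy to spot, but most leaves are never seen. The pairs that suggest themselves have densities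
\[
\rho(\{z\},W)=\sqrt{|W|},\qquad \rho(\{z\},V)=\frac{q^4+q}{q^{5/2}}\le 2q^{3/2},\qquad \rho(V,V)=q+\frac1q ,
\]
and $\sqrt{|W|}$ has expectation at most $\sqrt\lambda\,q^{3/2}$. For polylogarithmic $\lambda$ all three fall short of $\rho^*$ by a power of $n$.
\end{example}

\subsection{Discarding the first out-edges}

In Example~\ref{ex:star} the sample is spent on edges out of vertices whose degree is far below $D^*$. In a stream one does not know the final degree of a vertex when its first edge arrives, but one does know its current degree. So fix a threshold $x$, and discard an arriving edge $(u,v)$ if fewer than $x$ out-edges of $u$ have arrived before it. Every vertex loses its first $x$ out-edges. The order of the stream decides which edges these are, but not how many.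

In the example take $q\le x\le\varepsilon q^4$. All edges out of vertices other than $z$ disappear, and exactly $q^4+q-x<n$ edges out of $z$ survive. They can be stored without sampling, and $z$ with their heads has density $\sqrt{q^4+q-x}\ge\sqrt{1-\varepsilon}\,q^2$.

In general take $x$ close to $\varepsilon D^*$ and not larger. At most $xs^*\le\varepsilon|E(S^*,T^*)|$ edges of the optimal pair are lost. The surviving edges leave vertices of out-degree greater than $x$, and there cannot be many such edges, because otherwise their tails together with $V$ would form a pair that is too dense.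

\begin{lemma}[heavy vertices]\label{lem:heavy}
Let $d>0$ and let $H$ be a nonempty set of vertices, each of out-degree at least $d$. Then $|E(H,V)|\le(\rho^*)^2n/d$.
\end{lemma}

\begin{proof}
Let $e=|E(H,V)|$, the sum of the out-degrees of the vertices of $H$. Then $e>0$ and $|H|\le e/d$. From $\rho(H,V)\le\rho^*$ we get $e^2\le(\rho^*)^2|H|\,n\le(\rho^*)^2ne/d$. Divide by $e$.
\end{proof}

Equality holds for $E=H\times V$ and $d=n$, where $\rho^*=\sqrt{|H|n}$. For $d$ of order $\varepsilon D^*=\varepsilon\rho^*c^*$ the lemma leaves $O(\rho^*n/(\varepsilon c^*))$ edges. Apart from the factor $1/\varepsilon$, this is smaller than the bound \eqref{eq:mbound} by the factor $c^*$, which is the factor that made sampling expensive: at rate $p\approx\varepsilon^{-2}c^*\log n/\rho^*$ the sample has $O(\varepsilon^{-3}n\log n)$ edges, whatever $c^*$ is.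

\subsection{What remains to be done}\label{sec:remains}

Three points separate this from an algorithm.

First, $D^*$, $c^*$ and $\rho^*$ are unknown. We try all powers of two for $x$ in parallel, and for each $x$ we keep a uniform sample of fixed \emph{size}, so that the rate $p$ adjusts itself to the number of surviving edges. We also do not know which side of the optimal pair is smaller, so we run the algorithm on $G$ and on its reversal.

Second, the samples for wrong values of $x$ can mislead. In Example~\ref{ex:star} without discarding, the estimated density of $(\{z\},W)$ is $\sqrt{|W|}/p\approx q^2/\sqrt p$, far above $\rho^*$, while the true density is $\sqrt{|W|}\approx q^2\sqrt p$. The set $W$ was selected by the sample itself, and the pair has fewer sampled edges than vertices. We shall trust a pair only if it has at least $B(s+t)$ sampled edges, with $B$ of order $\varepsilon^{-2}\log n$; this is the range that the union bound controls, and the algorithm can test the condition.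

Third, for the right $x$ we must find a pair that has a large estimated density \emph{and} passes this test. For $c>0$ define
\[
w_c(S,T)=\tfrac12\Big(c\,|S|+\frac{|T|}c\Big).
\]
By the inequality of arithmetic and geometric means $w_c(S,T)\ge\sqrt{st}$, with equality for $c=\sqrt{t/s}$. We maximize $|R(S,T)|/w_c(S,T)$ in place of $|R(S,T)|/\sqrt{st}$. For $c$ close to $c^*$ the value at $(S^*,T^*)$ hardly changes. The denominator is linear in $s$ and $t$, which makes the maximization a minimum cut problem. And for $c\ge1$ we have $w_c(S,T)\ge(s+t)/(2c)$, so a large ratio implies many sampled edges per vertex, which is the test.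

\section{The algorithm}\label{sec:alg}

\paragraph{Parameters.} Let $\varepsilon=1/\lceil10/\eta\rceil$. Then $1/\varepsilon$ is an integer and $\eta/11\le\varepsilon\le\eta/10\le1/10$. Define the integers
\[
B=\frac{12\lceil\ln n\rceil}{\varepsilon^2},\qquad M=\frac{8nB}{\varepsilon},
\]
the set of thresholds $X=\{0\}\cup\{2^i:0\le i\le\lfloor\log_2n\rfloor\}$, and the grid of imbalances $\Gamma=\{i\varepsilon: i\in\mathbb Z,\ 1\le i\varepsilon\le\sqrt n\}$.

\paragraph{Reservoir sampling.} We recall how to maintain a uniformly random $M$-subset of a growing set whose final size is unknown~\cite{Vitter}. Store the first $M$ elements in slots $1,\dots,M$. When the $\ell$-th element arrives, $\ell>M$, draw a uniform integer from $\{1,\dots,\ell\}$; if it is at most $M$, overwrite that slot with the new element. By induction the stored set is uniform among the $M$-subsets of the first $\ell$ elements. Indeed, a subset that avoids the new element has probability $(1-M/\ell)/\binom{\ell-1}M$. A subset that contains it arises from $\ell-M$ previous subsets, one for each choice of the overwritten element, each time with probability $1/\ell$, so its probability is $\frac{\ell-M}{\ell}/\binom{\ell-1}M$.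 Both equal $1/\binom\ell M$. The uniform integer can be drawn from fair bits by rejection in $O(\log\ell)$ bits of memory.

\paragraph{Orientations.} The reversal of $G$ has the edge $(v,u)$ for each $(u,v)\in E$. The density of $(S,T)$ in the reversal is the density of $(T,S)$ in $G$, so both graphs have the same $\rho^*$. The steps below are run for both \emph{orientations}, that is, on $G$ and on the reversal; a pair found in the reversal is swapped when it is output. Within an orientation, $E$ and $\rho$ refer to that orientation.

\paragraph{The pass.} Maintain the current out-degree of every vertex. For $x\in X$ let $L_x$ be the set of edges $(u,v)$ that arrive after at least $x$ other out-edges of $u$. Membership in $L_x$ is decided on arrival. For each $x\in X$ maintain $\ell_x=|L_x|$ and, by reservoir sampling, a set $R_x\subseteq L_x$, so that at the end $R_x=L_x$ if $\ell_x\le M$ and $R_x$ is a uniformly random $M$-subset of $L_x$ otherwise. Put $p_x=1$ in the first case and $p_x=M/\ell_x<1$ in the second.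

\paragraph{After the pass.} For each orientation, each $x\in X$ with $R_x\neq\emptyset$ and each $c\in\Gamma$, compute a pair $(S,T)$ of nonempty sets that maximizes $|R_x(S,T)|/w_c(S,T)$. This pair is the \emph{candidate} for $(x,c)$. It is \emph{admissible} if $p_x=1$ or $|R_x(S,T)|\ge B(s+t)$, and its \emph{score} is the estimated density
\[
\frac{|R_x(S,T)|}{p_x\sqrt{st}} .
\]
Output the admissible candidate with the largest score, and let $\sigma$ be its score. If no candidate is admissible, output anything.

\paragraph{Memory during the pass.} There are $2|X|=O(\log n)$ reservoirs, each with at most $M=O(\varepsilon^{-3}n\log n)$ edges of $O(\log n)$ bits, and $O(n)$ counters with values at most $n^2$. The total is $O(\eta^{-3}n\log^3n)$ bits.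

\section{Correctness}\label{sec:correct}

We show that with high probability all samples are accurate on all pairs (Lemma~\ref{lem:conc}), that in this event the score of an admissible candidate does not overestimate its density by much (Lemma~\ref{lem:sound}), and that some admissible candidate has a score close to $\rho^*$ (Lemma~\ref{lem:complete}).

\subsection{Concentration}

A reservoir is a sample without replacement, so we need tail bounds for the hypergeometric distribution.

\begin{lemma}\label{lem:tails}
Let $R$ be a uniformly random $M$-subset of a set $L$ with $\ell\ge M$ elements, let $\emptyset\ne A\subseteq L$, $Z=|R\cap A|$ and $\mu=M|A|/\ell$. For every $\delta>0$,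
\[
\Pr[Z\ge\mu+\delta]\le\exp\Big(-\frac{\delta^2}{2(\mu+\delta/3)}\Big),\qquad
\Pr[Z\le\mu-\delta]\le\exp\Big(-\frac{\delta^2}{2\mu}\Big).
\]
\end{lemma}

\begin{proof}
Let $Z'$ be the number of hits of $A$ in $M$ independent uniform draws from $L$, a binomial variable with success probability $\pi=|A|/\ell$. Hoeffding's comparison theorem \cite[Theorem~4]{Hoeffding} states that $\mathbb E f(Z)\le\mathbb E f(Z')$ for every continuous convex function $f$. Hence, for all real $\theta$,
\[
\mathbb E\,e^{\theta Z}\le\big(1+\pi(e^\theta-1)\big)^M\le\exp\big(\mu(e^\theta-1)\big).
\]
For $0<\theta<3$, the bound $k!\ge2\cdot3^{k-2}$ for $k\ge2$ gives $e^\theta-1-\theta\le\theta^2/(2(1-\theta/3))$. Take $\theta=\delta/(\mu+\delta/3)$, so that $1-\theta/3=\mu/(\mu+\delta/3)$. Markov's inequality applied to $e^{\theta Z}$ gives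
\[
\Pr[Z\ge\mu+\delta]\le\exp\Big(\frac{\mu\theta^2}{2(1-\theta/3)}-\theta\delta\Big)=\exp\Big(\frac{\theta\delta}2-\theta\delta\Big),
\]
which is the first bound. For $\theta>0$ we have $e^{-\theta}-1+\theta\le\theta^2/2$, so Markov's inequality applied to $e^{-\theta Z}$ gives $\Pr[Z\le\mu-\delta]\le\exp(\mu\theta^2/2-\theta\delta)$. Take $\theta=\delta/\mu$.
\end{proof}

A relative error $\varepsilon$ is available only for pairs whose expected count exceeds $B(s+t)$. For the other pairs we allow the additive error $\varepsilon B(s+t)$, and one inequality covers both ranges.

\begin{lemma}\label{lem:conc}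
With probability at least $1-1/n$ the following event $\mathcal E$ holds: for both orientations, every $x\in X$ with $p_x<1$ and all nonempty $S,T\subseteq V$,
\begin{equation}\label{eq:conc}
\big|\,|R_x(S,T)|-p_x|L_x(S,T)|\,\big|\le\varepsilon\max\big(p_x|L_x(S,T)|,\ B(s+t)\big).
\end{equation}
\end{lemma}

\begin{proof}
The set $L_x$ depends only on the stream, not on the coins. Fix the orientation, $x$ with $p_x<1$, and $S,T$ with $s+t=k$. Let $Z=|R_x(S,T)|$, $\mu=p_x|L_x(S,T)|$, $Y=\max(\mu,Bk)$ and $\delta=\varepsilon Y$. If $\mu=0$ then $Z=0$ and \eqref{eq:conc} holds. Otherwise Lemma~\ref{lem:tails} applies with $A=L_x(S,T)$. Since $\mu+\delta/3\le\frac43Y$ and $\mu\le Y$, the two tails have probability at most $e^{-3\varepsilon^2Y/8}$ and $e^{-\varepsilon^2Y/2}$. As $\varepsilon^2Y\ge\varepsilon^2Bk\ge12k\ln n$, inequality \eqref{eq:conc} fails with probability at most $2n^{-4.5k}$.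

A pair with $s+t=k$ is a $k$-subset of two disjoint copies of $V$, so there are at most $(2n)^k\le n^{2k}$ such pairs, and $k\ge2$. For one reservoir the failure probability is therefore at most
\[
\sum_{k\ge2}2n^{-2.5k}=\frac{2n^{-5}}{1-n^{-2.5}}\le2.5\,n^{-5},
\]
because $n^{-2.5}\le2^{-2.5}<1/5$. There are $2|X|\le2(\log_2n+2)\le3n$ reservoirs, so the total is at most $7.5\,n^{-4}\le1/n$, as $n^3\ge8$.
\end{proof}

\subsection{Admissible candidates are not overrated}

\begin{lemma}\label{lem:sound}
On $\mathcal E$, every admissible candidate has density at least $1-\varepsilon$ times its score.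
\end{lemma}

\begin{proof}
Let $(S,T)$ be an admissible candidate from the reservoir $R_x$; put $Z=|R_x(S,T)|$ and $\mu=p_x|L_x(S,T)|$. It suffices to show $\mu\ge(1-\varepsilon)Z$, since then $|E(S,T)|\ge|L_x(S,T)|=\mu/p_x\ge(1-\varepsilon)Z/p_x$, and we divide by $\sqrt{st}$. If $p_x=1$ then $R_x=L_x$ and $\mu=Z$. Let $p_x<1$, so that $Z\ge B(s+t)$ by admissibility. If $\mu<B(s+t)$, then \eqref{eq:conc} gives $\mu\ge Z-\varepsilon B(s+t)\ge(1-\varepsilon)Z$. If $\mu\ge B(s+t)$, then \eqref{eq:conc} gives $Z\le(1+\varepsilon)\mu$, and $\mu\ge Z/(1+\varepsilon)\ge(1-\varepsilon)Z$.
\end{proof}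

The lemma holds for every $x$ and $c$. Wrong guesses of the parameters are therefore harmless, and the algorithm never has to find out which guess is right.

\subsection{A good admissible candidate exists}

\begin{lemma}\label{lem:complete}
On $\mathcal E$, some admissible candidate has score at least $\dfrac{(1-\varepsilon)^2}{1+\varepsilon^2/2}\,\rho^*$.
\end{lemma}

\begin{proof}
In one of the two orientations there is an optimal pair $(S^*,T^*)$ with $s^*\le t^*$. Work in that orientation, with $c^*\in[1,\sqrt n\,]$ and $D^*=\rho^*c^*$ as in Section~\ref{sec:idea}. Note that $D^*\le t^*\le n$.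

\emph{The threshold.} Let $x$ be the largest element of $X$ with $x\le\varepsilon D^*$. If $\varepsilon D^*\ge1$, then $x$ is the largest power of two not exceeding $\varepsilon D^*$, which lies in $X$ because $\varepsilon D^*\le n$, and $x>\varepsilon D^*/2$. If $\varepsilon D^*<1$, then $x=0$ and $x+1>\varepsilon D^*$. In both cases
\[
x\le\varepsilon D^*\qquad\text{and}\qquad x+1>\varepsilon D^*/2 .
\]
Write $L,R,p,\ell$ for $L_x,R_x,p_x,\ell_x$.

\emph{Few edges of the optimal pair are lost.} Each $u\in S^*$ has at most $x$ out-edges outside $L$. Hence, whatever the order,
\begin{equation}\label{eq:kept}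
|L(S^*,T^*)|\ge|E(S^*,T^*)|-\varepsilon D^*s^*=(1-\varepsilon)\rho^*\sqrt{s^*t^*}>0 .
\end{equation}
In particular $L$ and $R$ are nonempty.

\emph{The sampling rate is large.} Let $H\ne\emptyset$ be the set of tails of edges of $L$. Every vertex of $H$ has out-degree at least $x+1>\varepsilon\rho^*c^*/2$, so Lemma~\ref{lem:heavy} gives $\ell\le|E(H,V)|\le2\rho^*n/(\varepsilon c^*)$. Consequently, if $p<1$,
\begin{equation}\label{eq:rate}
p=\frac M\ell\ge\frac{8nB}\varepsilon\cdot\frac{\varepsilon c^*}{2\rho^*n}=\frac{4Bc^*}{\rho^*}.
\end{equation}

\emph{The imbalance.} Let $c$ be the largest element of $\Gamma$ with $c\le c^*$; it exists because $1\in\Gamma$. Then $1\le c\le c^*<c+\varepsilon$, so $r=c^*/c$ satisfies $1\le r<1+\varepsilon$. From $s^*=\sqrt{s^*t^*}/c^*$ and $t^*=c^*\sqrt{s^*t^*}$ we obtain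
\begin{equation}\label{eq:w}
w_c(S^*,T^*)=\frac{\sqrt{s^*t^*}}2\Big(r+\frac1r\Big)=\sqrt{s^*t^*}\Big(1+\frac{(r-1)^2}{2r}\Big)\le\Big(1+\frac{\varepsilon^2}2\Big)\sqrt{s^*t^*}.
\end{equation}

\emph{The candidate.} Let $(S,T)$ be the candidate for $(x,c)$. We first bound the number of sampled edges in the optimal pair:
\begin{equation}\label{eq:Rstar}
|R(S^*,T^*)|\ge(1-\varepsilon)^2\,p\,\rho^*\sqrt{s^*t^*}.
\end{equation}
If $p=1$ this follows from $R=L$ and \eqref{eq:kept}. If $p<1$, then \eqref{eq:kept} and \eqref{eq:rate} give
\[
p|L(S^*,T^*)|\ge4(1-\varepsilon)Bc^*\sqrt{s^*t^*}=4(1-\varepsilon)Bt^*\ge2Bt^*\ge B(s^*+t^*),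
\]
where the last step uses $s^*\le t^*$. So the error in \eqref{eq:conc} is relative, $|R(S^*,T^*)|\ge(1-\varepsilon)p|L(S^*,T^*)|$, and \eqref{eq:Rstar} follows from \eqref{eq:kept}. Since $(S,T)$ maximizes the ratio, \eqref{eq:w} and \eqref{eq:Rstar} give
\begin{equation}\label{eq:ratio}
\frac{|R(S,T)|}{w_c(S,T)}\ge\frac{|R(S^*,T^*)|}{w_c(S^*,T^*)}\ge\frac{(1-\varepsilon)^2}{1+\varepsilon^2/2}\,p\rho^* .
\end{equation}
As $\sqrt{st}\le w_c(S,T)$, the score of $(S,T)$ is at least $|R(S,T)|/(p\,w_c(S,T))$, which is the asserted bound.

\emph{Admissibility.} If $p=1$ there is nothing to prove. Let $p<1$. Since $1\le c\le c^*$, we have $c\ge1/c\ge1/c^*$ and so $w_c(S,T)\ge(s+t)/(2c^*)$. For $\varepsilon\le1/10$ the fraction in \eqref{eq:ratio} is at least $0.81/1.005>0.8$. With \eqref{eq:rate},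
\[
|R(S,T)|\ge0.8\,p\rho^*\cdot\frac{s+t}{2c^*}\ge0.8\cdot4Bc^*\cdot\frac{s+t}{2c^*}=1.6\,B(s+t). \qedhere
\]
\end{proof}

\begin{proposition}\label{prop:correct}
On $\mathcal E$, the output satisfies $\rho(S,T)\ge\rho^*/(1+\eta)$ and $\rho^*/(1+\eta)\le\sigma\le(1+\eta)\rho^*$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:complete}, $\sigma\ge\frac{(1-\varepsilon)^2}{1+\varepsilon^2/2}\rho^*$, and by Lemma~\ref{lem:sound}, $\rho(S,T)\ge(1-\varepsilon)\sigma$. So both $\sigma$ and $\rho(S,T)$ are at least $\rho^*$ times
\[
\frac{(1-\varepsilon)^3}{1+\varepsilon^2/2}\ge(1-3\varepsilon)\Big(1-\frac{\varepsilon^2}2\Big)\ge1-4\varepsilon\ge1-0.4\eta\ge\frac1{1+\eta},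
\]
where the last step is $(1-0.4\eta)(1+\eta)=1+0.6\eta-0.4\eta^2\ge1$ for $\eta\le1$. In the other direction, $\sigma\le\rho(S,T)/(1-\varepsilon)\le\rho^*/(1-0.1\eta)\le(1+\eta)\rho^*$, because $(1-0.1\eta)(1+\eta)=1+0.9\eta-0.1\eta^2\ge1$.
\end{proof}

\begin{remark}[the hypotheses on the stream]
That the order does not depend on the coins is used in Lemma~\ref{lem:conc}, where $R_x$ must be a uniform sample of a fixed set. That edges are inserted once and never deleted is used when Lemma~\ref{lem:heavy} is applied, where the tail of an edge of $L_x$ must have out-degree at least $x+1$ in $G$. This step fails without the hypothesis: in Example~\ref{ex:star}, if every background edge were repeated $x+1$ times, a copy of every background edge would pass the threshold $x$.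
\end{remark}

\section{Computing the candidates by minimum cuts}\label{sec:cut}

\begin{lemma}\label{lem:cut}
Given a nonempty set $R\subseteq V\times V$ and $c\in\Gamma$, a pair of nonempty sets that maximizes $|R(S,T)|/w_c(S,T)$ can be computed in time polynomial in $n$ and $1/\eta$ with $O\big((|R|+n)\log(n/\eta)\big)$ bits.
\end{lemma}

\begin{proof}
Let $K=1/\varepsilon$ and $c=i/K$ with $K\le i\le K\sqrt n$. Then $w_c(S,T)=(i^2s+K^2t)/(2iK)$, so we have to maximize
\[
f(S,T)=\frac{|R(S,T)|}{i^2s+K^2t},
\]
a fraction with numerator at most $n^2$ and integer denominator at most $Q=2K^2n^2$. Two distinct values of $f$ differ by at least $1/Q^2$. Let $f^*>0$ be the maximum.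

\emph{From ratios to differences.} For an integer $j\ge0$ let $g(j)$ be the maximum of $Q^2|R(S,T)|-j(i^2s+K^2t)$ over all $S,T\subseteq V$, empty sets allowed. A pair with positive value has $R(S,T)\neq\emptyset$, so both sets are nonempty, and $f(S,T)>j/Q^2$. Conversely, a pair with $f(S,T)>j/Q^2$ has positive value. Thus $g(j)>0$ if and only if $j/Q^2<f^*$. Binary search over $0\le j\le Q^2n^2$ finds the largest $j$ with $g(j)>0$ in $O(\log(n/\eta))$ evaluations of $g$. For this $j$ we have $f^*\le(j+1)/Q^2$, and a pair attaining $g(j)$ has $f(S,T)>j/Q^2\ge f^*-1/Q^2$, hence $f(S,T)=f^*$.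

\emph{Evaluating $g$.} This is a maximum closure problem: selecting an edge brings a gain but forces the selection of its two endpoints, which have a cost. Build a network with a source, a sink, one node for each edge of $R$, and two nodes $u',u''$ for each $u\in V$. Add an arc of capacity $Q^2$ from the source to each edge node, arcs of capacity $Q^2|R|+1$ from the node of $(u,v)$ to $u'$ and to $v''$, and arcs to the sink of capacity $ji^2$ from each $u'$ and $jK^2$ from each $u''$. A cut is given by its source side, which consists of the source, a set $F\subseteq R$ of edge nodes, the nodes $u'$ for $u\in S$ and the nodes $v''$ for $v\in T$. If $F\not\subseteq R(S,T)$, an arc of capacity $Q^2|R|+1$ is cut, and the cut is worse than the one that isolates the source. If $F\subseteq R(S,T)$, the capacity is $Q^2(|R|-|F|)+j(i^2s+K^2t)$, which for given $S,T$ is smallest at $F=R(S,T)$. So the minimum capacity is $Q^2|R|-g(j)$, and the sets $S,T$ of a minimum cut attain $g(j)$.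

The network has $O(|R|+n)$ nodes and arcs, and its capacities are integers of $O(\log(n/\eta))$ bits. Recall that augmenting along shortest paths in the residual network yields a maximum flow after a number of augmentations polynomial in the size of the network, whatever the capacities, and that the nodes reachable from the source in the final residual network form the source side of a minimum cut. The flows are integral, and only one flow value per arc and one breadth-first search tree are stored.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The memory during the pass was bounded in Section~\ref{sec:alg}. The guarantees on the output follow from Lemma~\ref{lem:conc} and Proposition~\ref{prop:correct}. After the pass there are at most $2|X||\Gamma|=O(\eta^{-1}\sqrt n\log n)$ candidates. They are computed one after another by Lemma~\ref{lem:cut}, and only the best admissible one is kept. The admissibility test compares two integers. The square of a score is a rational number with numerator and denominator of $O(\log(n/\eta))$ bits, so scores are compared exactly, and $\sigma$ is given by its square. The time is polynomial in $n$ and $1/\eta$. The additional memory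 is $O((M+n)\log(n/\eta))$ bits, where $M+n=O(\eta^{-3}n\log n)$ and $\log(n/\eta)=O_\eta(\log n)$.
\end{proof}

\section{Linear memory is necessary}\label{sec:passes}

A constant-factor approximation must tell a matching, where $\rho^*=1$, from a matching with one star of $k$ edges, where $\rho^*\ge\sqrt k$. If the edges of the star are spread over the stream, finding the star amounts to finding an element common to $k$ sets. This is a standard communication problem.

In \emph{$k$-party promise set disjointness}, player $j\in[k]=\{1,\dots,k\}$ holds a set $I_j\subseteq[N]$. It is promised that either the sets are pairwise disjoint, or there is an element $i^*$ that lies in all of them and the sets $I_j\setminus\{i^*\}$ are pairwise disjoint. In the \emph{number-in-hand blackboard model} each player sees only their own set and their own random coins, the players communicate by writing on a board visible to all, and the cost of a protocol is the largest number of bits written. Deciding which case holds, with error at most $1/3$ on every input, costs at least $\gamma N/k$ bits for an absolute constant $\gamma>0$, by Gronemeier~\cite{Gronemeier}. We use this for constant $k$ and large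 $N$ only, so the bound $\Omega(N/(k\log k))$ of Chakrabarti, Khot and Sun~\cite{CKS} would also suffice.

\begin{proof}[Proof of Theorem~\ref{thm:passes}]
Let $k=\lceil4\alpha^2\rceil$, so that $\sqrt k/\alpha\ge2$. Take vertices $u_i$ for $i\in[N]$ and $v_{i,j}$ for $i\in[N]$, $j\in[k]$; thus $n=N(k+1)$. Player $j$ owns the edges $(u_i,v_{i,j})$ with $i\in I_j$, and the stream lists the edges of player $1$, then those of player $2$, and so on. Each $v_{i,j}$ has in-degree at most $1$, and the out-degree of $u_i$ is the number of sets that contain $i$.

\emph{Disjoint case.} The edges form a matching, so $|E(S,T)|\le\min(s,t)\le\sqrt{st}$, and \emph{every} pair has density at most $1$.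

\emph{Intersecting case.} The star at $u_{i^*}$ has density $\sqrt k$, so an $\alpha$-approximate pair has $\rho(S,T)\ge2$.

The algorithm returns a pair but not its density, and the last player cannot compute the density alone. Writing the pair on the board could cost $\Theta(n)$ bits, as much as the bound to be proved. The way out is that in the intersecting case a pair of density at least $2$ is small. Deleting $k-1$ edges of the star leaves a matching, so
\[
2\sqrt{st}\le|E(S,T)|\le\min(s,t)+k-1\le\sqrt{st}+k ,
\]
and $st\le k^2$.

\emph{The protocol.} Let a $P$-pass algorithm as in the theorem use $b$ bits. The players simulate it: each runs the algorithm on their own edges and writes the memory state on the board for the next player, the last player handing over to the first between passes. This costs at most $Pkb$ bits. After the last pass, player $k$ computes the output. If it is not a pair of nonempty sets with $st\le k^2$, player $k$ says so in one bit, and the answer is ``disjoint''. Otherwise player $k$ writes $S$ and $T$, at most $2k^2$ vertices, in $O(k^2\log n)$ bits, and each player writes the number of their own edges in $E(S,T)$, at most $k^2$, in $O(\log k)$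 bits. The board now determines $\rho(S,T)$, and the answer is ``intersecting'' if and only if $\rho(S,T)\ge2$.

In the disjoint case the answer is correct for any output of the algorithm; this includes the case of no edges at all, where the algorithm guarantees nothing. In the intersecting case the output is $\alpha$-approximate with probability at least $2/3$, and then $st\le k^2$, $\rho(S,T)\ge2$, and the answer is correct. Therefore $Pkb+C_k\log n\ge\gamma N/k$, with $C_k$ depending only on $k$. For all $N$ above a bound depending only on $k$ we have $C_k\log n\le\gamma N/(2k)$, and then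
\[
b\ge\frac{\gamma N}{2k^2P}=\frac{\kappa_\alpha n}P,\qquad\kappa_\alpha=\frac\gamma{2k^2(k+1)}. \qedhere
\]
\end{proof}

\section{The exact density needs quadratic memory}\label{sec:exact}

In the one-way problem INDEX, Alice holds a string of bits, Bob holds a position, Alice sends one message, and Bob must output the bit at his position with error at most $1/3$ on every input. The message must have length linear in the length of the string, by Kremer, Nisan and Ron~\cite{KNR}. In the reduction, Alice's bits are the adjacency matrix of a bipartite graph. Bob asks about one potential edge $(u_i,v_j)$ by planting a much denser bipartite graph that is complete except possibly for this edge. It must be shown that Alice's other edges do not affect the optimum, and for this we use that every vertex of an optimal pair has at least half the average degree of its side.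

\begin{lemma}\label{lem:mindeg}
Let $(S,T)$ be optimal and $c=\sqrt{t/s}$. Then $|E(\{u\},T)|\ge\rho^*c/2$ for each $u\in S$, and $|E(S,\{v\})|\ge\rho^*/(2c)$ for each $v\in T$.
\end{lemma}

\begin{proof}
Let $e=|E(S,T)|$, so $e/s=\rho^*c$, and let $d=|E(\{u\},T)|$. If $s=1$ then $d=e=\rho^*c$. If $s\ge2$, then $\rho(S\setminus\{u\},T)\le\rho(S,T)$ gives $e-d\le e\sqrt{1-1/s}\le e(1-\frac1{2s})$, so $d\ge e/(2s)=\rho^*c/2$. The second claim is the first claim for the optimal pair $(T,S)$ of the reversed graph, whose ratio is $1/c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]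
Let $n\ge22$, $N=\lfloor n/22\rfloor$ and $a=10N$. Alice holds bits $\xi_{ij}$ for $i,j\in[N]$, and Bob holds a position $(i,j)$. Take vertices $u_1,\dots,u_N$, $v_1,\dots,v_N$, two sets $A,C$ of $a$ vertices each, and $n-22N$ isolated vertices. The stream begins with Alice's edges $(u_{i'},v_{j'})$ for all $i',j'$ with $\xi_{i'j'}=1$, and continues with Bob's edges $A\times C$, $\{u_i\}\times C$ and $A\times\{v_j\}$. No edge appears twice. Put $A^+=A\cup\{u_i\}$ and $C^+=C\cup\{v_j\}$. All edges from $A^+$ to $C^+$ are present except possibly $(u_i,v_j)$, which is present if and only if $\xi_{ij}=1$.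

\emph{Claim: every optimal pair has $S\subseteq A^+$ and $T\subseteq C^+$.} Reversing all edges gives the graph built in the same way from the transposed matrix, with the roles of $u,A,i$ and $v,C,j$ exchanged. So we may assume $t\ge s$, that is, $c=\sqrt{t/s}\ge1$. We have $\rho^*\ge\rho(A,C)=a$. By Lemma~\ref{lem:mindeg} each vertex of $S$ has an out-edge and each vertex of $T$ has an in-edge, so $S\subseteq A\cup\{u_1,\dots,u_N\}$ and $T\subseteq C\cup\{v_1,\dots,v_N\}$. A vertex $u_{i'}$ with $i'\ne i$ has out-degree at most $N<a/2\le\rho^*c/2$, so it is not in $S$ by Lemma~\ref{lem:mindeg}, and $S\subseteq A^+$. On the larger side $T$ the lemma gives a weaker degree bound, and we use the sizes instead. A vertex $v_{j'}$ with $j'\ne j$ receives no edge from $A$, so it has at most one in-neighbor in $S$, namely $u_i$. If $v_{j'}\in T$, the lemma gives $\rho^*/(2c)\le1$, so $c\ge a/2$ and $t=c^2s\ge a^2/4=25N^2$. This contradicts $t\le a+N=11N$. Hence $T\subseteq C^+$, and the claim is proved.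

By the claim, an optimal pair has $s,t\le a+1$, so $\rho^*\le\sqrt{st}\le a+1$. Equality requires $S=A^+$, $T=C^+$ and all edges from $A^+$ to $C^+$, hence $\xi_{ij}=1$. Conversely, if $\xi_{ij}=1$ then $\rho(A^+,C^+)=a+1$. Thus $\rho^*=a+1$ if and only if $\xi_{ij}=1$.

Given a one-pass algorithm that computes $\rho^*$ with probability at least $2/3$, Alice runs it on her edges and sends the memory state, and Bob finishes the pass and answers $1$ if and only if the output is $a+1$. This solves INDEX on $N^2$ bits, so the memory has $\Omega(N^2)=\Omega(n^2)$ bits.
\end{proof}

\begin{remark}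
If $\xi_{ij}=0$, then $\rho^*\ge\rho(A^+,C^+)=(a+1)-1/(a+1)$. The values of $\rho^*$ in the two cases thus differ by a relative amount of at most $(a+1)^{-2}=O(n^{-2})$, and the estimate $\sigma$ of Theorem~\ref{thm:upper} is not guaranteed to separate them unless $\eta=O(n^{-2})$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bahmani} Bahmani et al., VLDB 2012.

\bibitem{CKS} Chakrabarti, Khot and Sun, CCC 2003.

\bibitem{Esfandiari} Esfandiari et al., 2015.

\bibitem{Gronemeier} Gronemeier, STACS 2009.

\bibitem{Hoeffding} Hoeffding, J. Amer. Statist. Assoc., 1963.

\bibitem{KNR} Kremer, Nisan and Ron, 1999.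

\bibitem{MP} Slobodan Mitrovi\'c and Theodore Pan, \emph{Faster Streaming and Scalable Algorithms for Finding Directed Dense Subgraphs in Large Graphs}, arXiv:2311.10924 (2023).

\bibitem{Vitter} Vitter, 1985.

\end{thebibliography}
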